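\title{Domination polynomials of caterpillars are log-concave}

\begin{abstract}
We prove that the domination polynomial of every caterpillar is log-concave, whether or not every spine vertex carries a leaf. Log-concavity of a polynomial $R$ follows from the positivity of $R(y)R(z)$ in the basis $(yz)^r h_m(y,z)$ of symmetric polynomials in two variables. We expand $R(y)R(z)$ over pairs of vertex sets, split it into pieces by fixing local types along the spine, and prove that each piece is positive by a left-to-right transfer argument with explicit invariant convex cones. The result extends to forests of caterpillars with arbitrary extra edges between leaf-bearing spine vertices. It cannot be improved to real-rootedness, even for paths.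
\end{abstract}

\section{Introduction}

Let $G$ be a finite undirected graph on $n$ vertices. A set $S$ of vertices is \emph{dominating} if every vertex of $G$ lies in $S$ or is adjacent to a vertex of $S$. Let $d_j(G)$ be the number of dominating sets of cardinality $j$, with $d_j(G)=0$ unless $0\le j\le n$. The \emph{domination polynomial} of $G$ is $D(G;x)=\sum_j d_j(G)x^j$, and it is \emph{log-concave} if
\[
d_j(G)^2\ge d_{j-1}(G)\,d_{j+1}(G)\qquad(1\le j\le n-1).
\]
For integers $k\ge1$ and $a_1,\dots,a_k\ge0$, the \emph{caterpillar} $T(a_1,\dots,a_k)$ is the tree formed by a path $v_1,\dots,v_k$, the \emph{spine}, with $a_i$ leaves attached to $v_i$.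

Consider the star $T(a)$ with $a\ge1$. A dominating set either contains the center, and then the leaves are free, or omits it and contains every leaf; so $D(T(a);x)=x^a+x(1+x)^a$. If all $a_i\ge1$, a set that dominates the leaves already dominates the spine, the choices at different spine vertices do not interact, and
\[
D(T(a_1,\dots,a_k);x)=\prod_{i=1}^k\bigl(x^{a_i}+x(1+x)^{a_i}\bigr).
\]
This polynomial is known to be log-concave. A spine vertex without leaves imposes a new condition that couples three consecutive spine vertices, and the product formula is lost. The condition is local and removes few sets: for the path $P_5=T(1,0,1)$ it removes a single set, and the coefficients $3,8,5,1$ of $D(P_5;x)$ are still log-concave (Example~\ref{ex:P5}). Du, Heilman and Panova \cite{DHP} express the belief that log-concavity holds also when some $a_i$ are zero. We prove this.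

\begin{theorem}\label{thm:main}
For all $k\ge1$ and all integers $a_1,\dots,a_k\ge0$, the polynomial $D(T(a_1,\dots,a_k);x)$ is log-concave.
\end{theorem}

\begin{theorem}\label{thm:strong}
Let $F$ be a forest all of whose components are caterpillars $T(\dots)$, and let $H$ be a set of spine vertices each bearing at least one leaf. Let $G$ be obtained from $F$ by adding any set of edges between vertices of $H$. Then $D(G;x)=D(F;x)$, this polynomial has no internal zero coefficients, and
\[
d_i(G)\,d_j(G)\le d_{i+1}(G)\,d_{j-1}(G)\qquad\text{for all } i<j .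
\]
``Log-concave'' cannot be improved to ``real-rooted'', even for paths: $D(P_5;x)$ has non-real roots.
\end{theorem}

By Newton's inequalities a real polynomial with only real roots has log-concave coefficients; the last sentence of Theorem~\ref{thm:strong} says that this route is closed. The proof compares products $d_id_j$ directly. Sections~\ref{sec:words} and~\ref{sec:S} turn the problem into a positivity statement for a sum over words written on the spine. Section~\ref{sec:split} splits the sum into pieces and carries out the whole argument for $P_5$. Section~\ref{sec:transfer} computes each piece from left to right. Sections~\ref{sec:cones}--\ref{sec:leave} introduce two cones of pairs of polynomials and the estimates that show the computation never leaves them. Sections~\ref{sec:proof} and~\ref{sec:strong} prove the theorems.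

\section{Complements of dominating sets}\label{sec:words}

If $k\ge2$ and $a_1=0$, then $v_1$ is itself a leaf at $v_2$, so $T(0,a_2,\dots,a_k)=T(a_2+1,a_3,\dots,a_k)$. In the same way $T(a_1,\dots,a_{k-1},0)=T(a_1,\dots,a_{k-1}+1)$ for $k\ge2$. Hence every caterpillar is either a single vertex, with $D=x$, or can be written with $a_1,a_k\ge1$. We assume the latter from now on. Call $v_i$ a \emph{hub} if $a_i\ge1$ and \emph{legless} if $a_i=0$. The first and last spine vertices are hubs, so every legless vertex has two neighbors on the spine.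

A set $S$ is dominating if and only if its complement $C$ contains no closed neighborhood $N[w]$, where $N[w]$ consists of $w$ and its neighbors. Put $r_j=d_{n-j}$ and $R(y)=\sum_j r_jy^j$, the generating polynomial of such sets $C$. The sequence $(r_j)$ is log-concave if and only if $(d_j)$ is.

\begin{lemma}\label{lem:R}
Put $\omega_i(0)=(1+y)^{a_i}$ and $\omega_i(1)=y$. Then $R(y)=\sum_c\prod_{i=1}^k\omega_i(c_i)$, where $c$ runs over the words in $\{0,1\}^k$ such that no legless $v_i$ has $c_{i-1}=c_i=c_{i+1}=1$.
\end{lemma}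

\begin{proof}
Record $c_i=1$ if $v_i\in C$ and $c_i=0$ otherwise. For a leaf $w$ at $v_i$ we have $N[w]=\{w,v_i\}$: if $v_i\in C$ no leaf at $v_i$ is in $C$, and if $v_i\notin C$ these leaves are free. This gives the weights $\omega_i$. For a hub $v_i$ with a leaf $w$ we have $N[v_i]\supseteq N[w]$, so hubs add no condition. For a legless $v_i$ we have $N[v_i]=\{v_{i-1},v_i,v_{i+1}\}$.
\end{proof}

\begin{example}\label{ex:P5}
For $P_5=T(1,0,1)$ each hub contributes $(1+y)+y$, the middle vertex contributes $1+y$, and only the word $111$ is excluded. So $R=(1+y)(1+2y)^2-y^3=1+5y+8y^2+3y^3$ and $D(P_5;x)=x^2(x^3+5x^2+8x+3)$.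
\end{example}

\section{Log-concavity as positivity in two variables}\label{sec:S}

The product $r_ar_b$ is the coefficient of $y^az^b$ in $R(y)R(z)$. Log-concavity compares neighboring coefficients of the same total degree, and this comparison is linear in $R(y)R(z)$, so it can be checked piece by piece.

Let $e_1=y+z$, $e_2=yz$, $h_m=\sum_{i=0}^my^iz^{m-i}$ and $h_{-1}=0$. Let $\mathcal S$ be the set of finite sums of polynomials $e_2^rh_m$ ($r,m\ge0$) with nonnegative real coefficients. (The $e_2^rh_m$ are the Schur polynomials in two variables; we do not use this.)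

\begin{lemma}\label{lem:S}
\begin{enumerate}
\item[(a)] Let $f=\sum_{i=0}^dc_iy^iz^{d-i}$ be symmetric, and put $c_{-1}=0$. Then $f\in\mathcal S$ if and only if $c_{r-1}\le c_r$ for $0\le r\le d/2$. A polynomial lies in $\mathcal S$ if and only if its homogeneous components do.
\item[(b)] $\mathcal S$ contains $1,e_1,e_2$ and is closed under sums and products.
\item[(c)] Let $R(y)=\sum r_jy^j$ have nonnegative coefficients. Then $R(y)R(z)\in\mathcal S$ if and only if $r_ar_b\le r_{a+1}r_{b-1}$ for all $0\le a<b$. In that case $r_{j-1}r_{j+1}\le r_j^2$ for all $j$.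
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The polynomial $e_2^rh_{d-2r}$ has coefficient $1$ at $y^iz^{d-i}$ for $r\le i\le d-r$ and $0$ otherwise. These polynomials are therefore linearly independent, and $f=\sum_{r\le d/2}(c_r-c_{r-1})e_2^rh_{d-2r}$. The second claim holds because each $e_2^rh_m$ is homogeneous.

(b) The coefficient of $y^iz^{m+n-i}$ in $h_mh_n$ is $1+\min(i,m,n,m+n-i)$, so by (a)
$h_mh_n=\sum_{r=0}^{\min(m,n)}e_2^rh_{m+n-2r}$.

(c) In degree $d$ the coefficients are $c_a=r_ar_{d-a}$, and (a) asks that $r_ar_b\le r_{a+1}r_{b-1}$ for $a+b=d$, $b\ge a+2$. For $b=a+1$ the inequality is an equality.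
\end{proof}

We use constantly the case $e_1h_m=h_{m+1}+e_2h_{m-1}$ of (b). In particular $e_1^2=h_2+e_2$, while $y^2+z^2=h_2-e_2\notin\mathcal S$. Both theorems follow from the next statement.

\begin{proposition}\label{prop:goal}
For every caterpillar, $R(y)R(z)\in\mathcal S$.
\end{proposition}

\section{Splitting the square into classes and modes}\label{sec:split}

By Lemma~\ref{lem:R}, $R(y)R(z)$ is a sum over pairs of words $(c,c')$, with $c$ weighted in $y$ and $c'$ in $z$. Write the pair as one word $x_1\cdots x_k$ with $x_i=0,+,-,2$ for $(c_i,c_i')=(0,0),(1,0),(0,1),(1,1)$. A triple $(x_{i-1},x_i,x_{i+1})$ centered at a legless position $i$ is \emph{forbidden} if all three symbols lie in $\{+,2\}$ or all three lie in $\{-,2\}$, and a word is \emph{admissible} if it has no forbidden triple. In the order $(0,+,-,2)$, the weights of the symbols are $(1,y,z,e_2)$ at a legless position and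
\begin{equation}\label{eq:hubweight}
\bigl((1+e_1+e_2)^a,\ y(1+z)^a,\ z(1+y)^a,\ e_2\bigr)
\end{equation}
at a hub with $a$ leaves, since $(1+y)(1+z)=1+e_1+e_2$.

At a legless position we fix the \emph{class} of the symbol: $0$, $\pm$ (the symbol is $+$ or $-$), or $2$. This fixes $C\cap C'$ and $C\cup C'$ at that position and leaves only the choice of which set receives the vertex. The same splitting fails at a hub. For the star $T(3)$ the class $\pm$ has total weight $y(1+z)^3+z(1+y)^3$, whose part of degree $4$ is $e_2(y^2+z^2)\notin\mathcal S$. The missing terms must come from the symbol $0$. We therefore split \eqref{eq:hubweight} into homogeneous vectors, called \emph{modes}, in which the weights of $+$ and $-$ are accompanied by a share of the weight of $0$: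
\[
\mathsf N=(1,0,0,0),\quad \mathsf D=(e_1,y,z,0),\quad \mathsf M_\tau=\bigl((\tau+1)e_1^\tau,z^\tau,y^\tau,0\bigr)\ (\tau\ge0),\quad \mathsf B=(0,0,0,1).
\]

\begin{lemma}\label{lem:modes}
For $a\ge1$ the vector \eqref{eq:hubweight} equals
$P_0\mathsf N+\mathsf D+\sum_{\tau=0}^{a-1}\binom a{\tau+1}e_2\mathsf M_\tau+e_2\mathsf B$ with $P_0\in\mathcal S$.
\end{lemma}

\begin{proof}
We have $y(1+z)^a=y+\sum_{\tau=0}^{a-1}\binom a{\tau+1}e_2z^\tau$, which matches the second entries; swapping $y$ and $z$ matches the third. The first entries match if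
$P_0=(1+e_1+e_2)^a-e_1-\sum_\tau(\tau+1)\binom a{\tau+1}e_2e_1^\tau$. As a polynomial in $e_1,e_2$, the power $(1+e_1+e_2)^a$ has coefficient $a\ge1$ at $e_1$ and coefficient $\frac{a!}{\tau!\,(a-1-\tau)!}=(\tau+1)\binom a{\tau+1}$ at $e_2e_1^\tau$. So $P_0$ has nonnegative coefficients in $e_1,e_2$ and lies in $\mathcal S$.
\end{proof}

The proof shows that the share $(\tau+1)e_1^\tau$ is all that is available. Fix a class at each legless position and a mode $M_i$ at each hub, and let $Z$ be the sum, over admissible words with the given classes, of the product of the legless weights and the entries $M_i(x_i)$. By Lemma~\ref{lem:modes}, $R(y)R(z)$ is a sum of such polynomials $Z$ with coefficients in $\mathcal S$. It therefore suffices to prove that every $Z$ lies in $\mathcal S$.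

\begin{example}\label{ex:P5split}
Take $P_5=T(1,0,1)$. For $a=1$ the modes are $\mathsf N,\mathsf D,\mathsf M_0,\mathsf B$. For a mode $M$ let $|M|$ be the sum of its entries, $\alpha=M(+)+M(2)$ and $\beta=M(2)$; so $(|M|,\alpha,\beta)$ is $(1,0,0)$, $(2e_1,y,0)$, $(3,1,0)$, $(1,1,1)$ in the four cases. Let $\overline\alpha$ be $\alpha$ with $y,z$ swapped, and let $M,M'$ be the modes of the two hubs. Removing the forbidden words gives
\[
Z=|M||M'|,\qquad Z=e_1|M||M'|-y\alpha\alpha'-z\overline\alpha\,\overline\alpha',\qquad Z=e_2\bigl(|M||M'|-\alpha\alpha'-\overline\alpha\,\overline\alpha'+\beta\beta'\bigr)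
\]
for the middle class $0$, $\pm$, $2$. If the class is $0$ or one mode is $\mathsf N$, then $Z$ is a product of elements of $\mathcal S$. For the other cases use $e_1^3=h_3+2e_2h_1$ and $y^3+z^3=h_3-e_2h_1$:
\begin{center}
\begin{tabular}{c|cccccc}
modes & $\mathsf D,\mathsf D$ & $\mathsf D,\mathsf M_0$ & $\mathsf D,\mathsf B$ & $\mathsf M_0,\mathsf M_0$ & $\mathsf M_0,\mathsf B$ & $\mathsf B,\mathsf B$\\ \hline
$Z$, class $\pm$ & $3h_3+9e_2h_1$ & $5h_2+7e_2$ & $h_2+3e_2$ & $8h_1$ & $2h_1$ & $0$\\
$Z/e_2$, class $2$ & $3h_2+5e_2$ & $5h_1$ & $h_1$ & $7$ & $1$ & $0$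
\end{tabular}
\end{center}
Every entry lies in $\mathcal S$, so $R(y)R(z)\in\mathcal S$ for $P_5$.
\end{example}

\begin{example}
The first entries of $\mathsf D$ and $\mathsf M_0$ matter even when every hub has one leaf. In $T(1,0,1,0,1)$ take the modes $\mathsf D,\mathsf M_0,\mathsf D$ and the class $2$ twice. Without the first entries only the words $+2-2+$ and $-2+2-$ survive, with total weight $e_2^2(y^2+z^2)\notin\mathcal S$. With them, summing over the middle symbol $0,+,-$ gives $Z=e_2^2\bigl(4e_1^2+(e_1+z)^2+(e_1+y)^2\bigr)=e_2^2(9h_2+7e_2)$.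
\end{example}

\section{Transfer along the spine}\label{sec:transfer}

Fix the classes and modes. A legless position of class $0$ has symbol $0$ and weight $1$, and a triple centered at it is never forbidden. It behaves exactly like a hub in mode $\mathsf N$, and from now on we count it as one. All legless positions then have class $\pm$ or $2$.

A bar denotes the swap $y\leftrightarrow z$. Exchanging $+$ and $-$ preserves admissibility and classes, and in every mode it changes the weight by the bar. Call a prefix $x_1\cdots x_i$ \emph{admissible} if it has the prescribed classes and contains no forbidden triple. For a hub at position $i$ and a symbol $q$, let $\Phi(q)$ be the total weight of the prefixes $x_1\cdots x_{i-1}$ such that $x_1\cdots x_{i-1}q$ is admissible. The \emph{incoming data} at the hub are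
\[
W=\Phi(0),\qquad X=\Phi(+),\qquad X^{(2)}=\Phi(2);
\]
here $W$ and $X^{(2)}$ are symmetric and $\Phi(-)=\overline X$. If the mode is $M$, the \emph{outgoing data} are
\[
\zeta=M(0)W,\qquad T=M(+)X,\qquad \eta=M(2)X^{(2)},
\]
the weights of admissible prefixes ending at the hub in $0$, $+$, $2$; those ending in $-$ weigh $\overline T$. In mode $\mathsf B$ we have $\zeta=T=0$, and in every other mode $\eta=0$. At the last hub $Z=\zeta+T+\overline T+\eta$.

A \emph{pair} $(A;B)$ consists of a symmetric polynomial $A$ and a polynomial $B$. Pairs are added and multiplied by symmetric polynomials componentwise. For a polynomial $K$ put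
\[
\mu(K)=(K+\overline K;K),\qquad Q_K=zK+y\overline K,
\]
and let
\[
\mathbf a=(1;1),\qquad \boldsymbol\varepsilon=(1;0),\qquad \mathbf c=(e_1;z),\qquad \boldsymbol\kappa=(e_1^2;\,2e_2+z^2).
\]
We now express the incoming data at a hub through the outgoing data at the previous hub.

\subsection*{Runs of class $\pm$}
Consider consecutive legless positions of class $\pm$, numbered $1,2,\dots$, preceded by a hub or by a position of class $2$. An admissible prefix ending at position $n$ of the run in the symbol $+$ is \emph{open} if the previous symbol is $0$ or $-$; then every symbol may follow. Otherwise it is \emph{closed}, and neither $+$ nor $2$ may follow. Let $f_n$ ($n\ge1$) be the weight of the open ones, and define $f_0$ so that the closed ones at position $1$ weigh $yf_0$. For $n\ge2$ a closed prefix arises by appending $+$ to an open prefix ending in $+$. So the closed prefixes weigh $yf_{n-1}$ for all $n\ge1$. An open prefix at position $n+1$ arises by appending $+$ to any prefix ending in $-$, and these weigh $\overline f_n+z\overline f_{n-1}$.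 Hence
\begin{equation}\label{eq:rec}
f_{n+1}=y\overline f_n+e_2\overline f_{n-1}\qquad(n\ge1).
\end{equation}
If a hub follows position $n$, then $0$ may follow every prefix, $+$ may follow all but the closed prefixes ending in $+$, and $2$ may follow the open prefixes only. So the incoming data $O_n=(W_n;X_n)$ and $X_n^{(2)}$ are
\begin{equation}\label{eq:On}
O_n=(f_n+\overline f_n)\,\mathbf a+\mu(z\overline f_{n-1}),\qquad X_n^{(2)}=f_n+\overline f_n\qquad(n\ge1).
\end{equation}
The recursion \eqref{eq:rec} involves the bar and the non-symmetric factor $y$. Substituting it into itself removes both: for $n\ge4$,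
$f_n=y(zf_{n-2}+e_2f_{n-3})+e_2(zf_{n-3}+e_2f_{n-4})$, that is,
\begin{align}
f_n&=e_2f_{n-2}+e_1e_2f_{n-3}+e_2^2f_{n-4}&&(n\ge4),\label{eq:rec2}\\
O_n&=e_2O_{n-2}+e_1e_2O_{n-3}+e_2^2O_{n-4}&&(n\ge5),\label{eq:rec3}
\end{align}
where \eqref{eq:rec3} follows from \eqref{eq:On} and \eqref{eq:rec2}. The coefficients lie in $\mathcal S$. A property that is preserved by sums and by multiplication with elements of $\mathcal S$ thus holds for all run lengths $n\ge1$ once it holds for $n=1,\dots,4$.

\subsection*{After a hub with $\eta=0$}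
Let the outgoing data be $(\zeta;T)$, and put
\[
E=\zeta+T,\qquad s=\zeta+T+\overline T,\qquad L=ys+zE .
\]
If a hub follows at once, then $(W;X)=s\mathbf a$ and $X^{(2)}=s$. If a run follows, then $f_0=T$ and $f_1=y(\zeta+\overline T)$, and \eqref{eq:rec} gives
\begin{equation}\label{eq:fI}
f_1=y\overline E,\qquad f_2=e_2s,\qquad f_3=e_2L,\qquad f_4=e_2(e_2s+y\overline L).
\end{equation}
From \eqref{eq:On} we obtain
\begin{equation}\label{eq:OI}
\begin{aligned}
O_1&=(e_1s;\,e_1s-yT), & O_2&=2e_2s\,\mathbf a+\mu(z^2E),\\
O_3&=e_2\bigl[(e_1s+Q_E)\mathbf a+s\,\mathbf c\bigr], & O_4&=e_2\bigl[W_2\mathbf a+s\boldsymbol\kappa+e_2\mu(\overline E)\bigr].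
\end{aligned}
\end{equation}
For $O_1$ use $y\overline E+yT=ys$ and $zE+z\overline T=zs$. For $O_3$ use $L+\overline L=e_1s+Q_E$ and $\mu(z)=\mathbf c$. For $O_4$ use $y\overline L=e_2s+y^2\overline E$, which gives $f_4+\overline f_4=e_2(4e_2s+y^2\overline E+z^2E)=e_2(W_2+2e_2s)$; use also $z\overline f_3=e_2(z^2s+e_2\overline E)$ and $2e_2\mathbf a+\mu(z^2)=\boldsymbol\kappa$.

\subsection*{After a symbol $2$}
Suppose all admissible prefixes end in $2$ at position $i$, where $i$ is a hub or the previous symbol is not $2$. Let $g$ be the weight of those after which every symbol may follow, and $G$ the weight of those after which $+$ and $2$ may not follow; those after which $-$ and $2$ may not follow weigh $\overline G$. We call $(g;G)$ the \emph{state} and put $K=g+G$. States arise in three ways: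
\begin{enumerate}
\item[(i)] a legless $2$ directly after a hub with $\eta=0$: $(g;G)=(e_2\zeta;e_2T)$;
\item[(ii)] a legless $2$ after a run of length $n\ge1$: $(g;G)=(0;e_2f_n)$;
\item[(iii)] a hub in mode $\mathsf B$: $(g;G)=(\eta;0)$.
\end{enumerate}
There are three continuations.
If a hub follows, then $(W;X)=(g+G+\overline G;\,g+\overline G)$ and $X^{(2)}=g$.
If a legless $2$ follows, only $g$ survives, and the triple $(2,2,q)$ forces $q=0$. So a hub after it has $(W;X)=e_2g\,\boldsymbol\varepsilon$ and $X^{(2)}=0$, and a legless position after it makes all later data $0$.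
If a run follows, its first symbol $+$ may follow prefixes of weight $g+\overline G=\overline K$, and the result is closed. Writing primes for the data of this run, $f_0'=\overline K$, $f_1'=0$, and \eqref{eq:rec}, \eqref{eq:On} give
\begin{equation}\label{eq:fII}
f_2'=e_2K,\qquad f_3'=e_2y\overline K,\qquad f_4'=e_2^2(K+\overline K),
\end{equation}
\begin{equation}\label{eq:OII}
\begin{aligned}
O_1'&=\mu(zK), & O_2'&=e_2(K+\overline K)\mathbf a,\\
O_3'&=e_2\bigl[Q_K\mathbf a+\mu(z\overline K)\bigr], & O_4'&=e_2\bigl[2e_2(K+\overline K)\mathbf a+\mu(z^2K)\bigr].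
\end{aligned}
\end{equation}

\section{Affine polynomials and two cones}\label{sec:cones}

We want $W\in\mathcal S$ at every hub, but this cannot be proved by induction on its own: the next value of $W$ depends on $X$, which is not symmetric. We need to control $X$ relative to $W$, in a form that survives multiplication by $y$ and $z$. The polynomial $h_m$ has constant coefficients; its non-symmetric counterpart has coefficients in arithmetic progression. For $m\ge1$ let
\[
\ell_m(p,q)=\sum_{i=0}^m\Bigl(p+(q-p)\frac im\Bigr)y^iz^{m-i},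
\]
and let $\ell_0(p,p)=p$; for $m=0$ the two arguments are always equal. The \emph{ends} $p$ and $q$ are the coefficients of $z^m$ and $y^m$. The map $(p,q)\mapsto\ell_m(p,q)$ is linear, $\ell_m(1,1)=h_m$, $\overline{\ell_m(p,q)}=\ell_m(q,p)$, and $\ell_m(p,q)+\ell_m(q,p)=(p+q)h_m$. Every homogeneous polynomial of degree $d$ is uniquely a sum $\sum_re_2^r\ell_{d-2r}(p_r,q_r)$, because subtracting the affine polynomial with the same ends leaves a multiple of $e_2$; we call $d-2r$ the \emph{level} of a term. This expansion extends that of Lemma~\ref{lem:S}(a), and the next lemma extends the rule $e_1h_k=h_{k+1}+e_2h_{k-1}$.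

\begin{lemma}\label{lem:aff}
Let $k\ge1$, $a=p-\frac q{k+1}$, $b=q-\frac p{k+1}$ and $Y=\frac{(k+1)q-p}k=\frac{k+1}kb$. Then
\begin{align}
z\,\ell_k(p,q)&=\ell_{k+1}(p,0)+e_2\,\ell_{k-1}\bigl(\tfrac bk,b\bigr)=\ell_{k+1}(p,0)+e_2\,\ell_{k-1}\bigl(\tfrac Y{k+1},\tfrac{kY}{k+1}\bigr),\label{eq:z}\\
y\,\ell_k(p,q)&=\ell_{k+1}(0,q)+e_2\,\ell_{k-1}\bigl(a,\tfrac ak\bigr),\label{eq:y}\\
z^2\ell_k(p,q)&=\ell_{k+2}(p,0)+e_2\,\ell_k\Bigl(\tfrac Y{k+1}-\tfrac p{(k+1)(k+2)},\,-\tfrac p{k+2}\Bigr)+e_2^2\,\ell_{k-2}\Bigl(\tfrac Yk,\tfrac{(k-1)Y}k\Bigr),\label{eq:zz}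
\end{align}
where the last term of \eqref{eq:zz} is absent for $k=1$. For $k=0$, \eqref{eq:z} and \eqref{eq:y} hold without their terms in $e_2$.
\end{lemma}

\begin{proof}
For $0\le i\le k$ the coefficient of $y^iz^{k+1-i}$ in $z\ell_k(p,q)-\ell_{k+1}(p,0)$ is $i\bigl(\frac{q-p}k+\frac p{k+1}\bigr)=i\frac bk$, and for $i=k+1$ it is $0$. This is \eqref{eq:z}. Applying the bar and exchanging $p,q$ gives \eqref{eq:y}. For \eqref{eq:zz} apply \eqref{eq:z} to both terms of \eqref{eq:z}. First, $z\ell_{k+1}(p,0)=\ell_{k+2}(p,0)+e_2\ell_k\bigl(-\frac p{(k+1)(k+2)},-\frac p{k+2}\bigr)$. Second, for $k\ge2$ the parameter $Y$ of $\ell_{k-1}(\frac Y{k+1},\frac{kY}{k+1})$ is $\frac{(k^2-1)Y}{(k+1)(k-1)}=Y$, so $z$ times this polynomial is $\ell_k(\frac Y{k+1},0)+e_2\ell_{k-2}(\frac Yk,\frac{(k-1)Y}k)$; for $k=1$ it is $\ell_1(\frac Y2,0)$.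
\end{proof}

Write $[m\,|\,w;p,q]=(wh_m;\ell_m(p,q))$, a pair of level $m$, \emph{weight} $w$ and ends $p,q$. An \emph{$\mathcal S$-combination} is a finite sum with coefficients in $\mathcal S$.

\begin{definition}\label{def:Q}
$\mathcal Q$ is the set of $\mathcal S$-combinations of the pairs $[m\,|\,w;p,q]$ with
\[
\text{(Q1) } 0\le p,q\le\tfrac32w,\qquad \text{(Q2) } q\le(m+1)p,\qquad \text{(Q3) } p\le w+2q \text{ if } m=1 .
\]
\end{definition}

Scaling shows that the generators of weight $1$ suffice. If $(W;X)\in\mathcal Q$ then $W\in\mathcal S$. The pairs $\mathbf a=[0\,|\,1;1,1]$, $\boldsymbol\varepsilon=[0\,|\,1;0,0]$, $\mathbf c=[1\,|\,1;1,0]$ lie in $\mathcal Q$. Since $\ell_2(1,0)=z^2+\frac12e_2$, so does $\boldsymbol\kappa=[2\,|\,1;1,0]+e_2[0\,|\,1;\frac32,\frac32]$. Directly from the definition,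
\begin{equation}\label{eq:basic}
[k\,|\,1;1,0]\in\mathcal Q,\qquad \bigl[k-1\,\big|\,1;\tfrac1{k+1},\tfrac k{k+1}\bigr]\in\mathcal Q\qquad(k\ge1).
\end{equation}

The cone $\mathcal Q$ will contain the incoming pairs. The constant $\frac32$ comes from $\boldsymbol\kappa$, the incoming pair after the classes $0,\pm,\pm$ (take $\zeta=1$, $T=0$ in $O_2$): although $X\le W$ coefficientwise, at level $0$ the ratio is $\frac32$. Condition (Q2) says that $a\ge0$ in \eqref{eq:y}, which is needed in mode $\mathsf D$. Condition (Q3) bounds $b$ in \eqref{eq:z} from below, which is needed in the modes $\mathsf M_\tau$.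

The outgoing pairs need a larger cone, because multiplication by $z^\tau$ produces negative ends. For instance, mode $\mathsf M_2$ sends $\mathbf a$ to $(3e_1^2;z^2)=3\bigl([2\,|\,1;\frac13,0]+e_2[0\,|\,1;-\frac16,-\frac16]\bigr)$. Small negative ends turn out to be harmless at positive levels. At level $0$ they are not, and such a term has to stay tied to its companion at level $2$.

\begin{definition}\label{def:P}
Let $\Pi_j$ be the set of $(u,v)$ with $-\frac14\le u,v\le\frac32$ and $1+u\le(j+1)(1+v)$, and $u=v$ if $j=0$. Let $\mathcal P$ be the set of $\mathcal S$-combinations of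
\begin{enumerate}
\item[(P1)] the pairs $[j\,|\,1;u,v]$ with $(u,v)\in\Pi_j$, where $u\ge0$ if $j=0$;
\item[(P2)] the pairs $[2\,|\,1;u,v]+e_2[0\,|\,1;t,t]$ with $-\frac14\le u,v\le\frac34$ and $-\frac14\le t<0$.
\end{enumerate}
\end{definition}

In (P2) we have $(u,v)\in\Pi_2$, since $1+u\le\frac74\le3(1+v)$, and $(t,t)\in\Pi_0$. Also $\mathcal Q\subseteq\mathcal P$: for a generator $[j\,|\,1;u,v]$ of $\mathcal Q$ the inequality $1+u\le(j+1)(1+v)$ is an equality for $j=0$, is (Q3) for $j=1$, and follows from $1+u\le\frac52<3$ for $j\ge2$.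

\section{Crossing a hub}\label{sec:hub}

\begin{lemma}\label{lem:hub}
If $(W;X)\in\mathcal Q$ and the mode is $\mathsf N$, $\mathsf D$ or $\mathsf M_\tau$, then $(\zeta;T)\in\mathcal P$.
\end{lemma}

\begin{proof}
In mode $\mathsf N$, $(\zeta;T)=W[0\,|\,1;0,0]$ with $W\in\mathcal S$. In mode $\mathsf M_0$, $(\zeta;T)=(W;X)\in\mathcal Q\subseteq\mathcal P$. In the other modes we may assume by linearity that $(W;X)=[j\,|\,1;u,v]$ is a generator of $\mathcal Q$.

\emph{Mode $\mathsf D$.} By \eqref{eq:y}, $(e_1h_j;y\ell_j(u,v))=[j+1\,|\,1;0,v]+e_2[j-1\,|\,1;a,\frac aj]$ with $a=u-\frac v{j+1}$, the second term being absent for $j=0$. By (Q1) and (Q2), $0\le a\le\frac32$. The inequalities of $\Pi_{j+1}$ and $\Pi_{j-1}$ read $1\le(j+2)(1+v)$ and $1+a\le j+a$. Both terms are of type (P1).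

\emph{Mode $\mathsf M_\tau$, $\tau\ge1$.} Here $(\zeta;T)=((\tau+1)e_1^\tau h_j;\,z^\tau\ell_j(u,v))$. Iterating $e_1h_m=h_{m+1}+e_2h_{m-1}$ gives $e_1^\tau h_j=\sum_mK_me_2^{r_m}h_m$, where $K_m$ is the number of paths from $j$ to $m$ with $\tau$ steps $\pm1$ that stay $\ge0$, and $r_m=\frac{j+\tau-m}2$ is the number of down steps. We expand $T$ along the same paths. Let $\pi_m=\ell_m(1,0)$ for $m\ge1$ and $\gamma_m=\ell_m(\frac1{m+1},1)$ for $m\ge0$. With $b=v-\frac u{j+1}$, \eqref{eq:z} gives
\[
z\ell_j(u,v)=u\pi_{j+1}+e_2b\gamma_{j-1},\quad z\pi_m=\pi_{m+1}-\tfrac{e_2}{m+1}\gamma_{m-1},\quad z\gamma_m=\tfrac1{m+1}\pi_{m+1}+e_2\Bigl(1-\tfrac1{(m+1)^2}\Bigr)\gamma_{m-1},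
\]
with terms $\gamma_{-1}$ omitted. So $T$ is the sum, over the paths, of $e_2^{r_m}$ times a real \emph{path weight} times $\pi_m$ or $\gamma_m$, according as the last step is up or down. The path weight is a product of one factor per step.

The first factor is $u\in[0,\frac32]$ or, if $j\ge1$, $b$. We have $b\le\frac32$, and $b\ge-\frac12$: for $j=1$ because $v\ge\frac{u-1}2$ by (Q3), for $j\ge2$ because $b\ge-\frac u3$. Every later factor has absolute value at most $1$, and the negative ones, $-\frac1{m+1}$ with $m\ge1$, have absolute value at most $\frac12$. A negative path weight contains a factor of absolute value at most $\frac12$ that is either the first factor or a later one, so every path weight lies in $[-\frac34,\frac32]$; for $\tau=1$ it lies in $[-\frac12,\frac32]$.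

At level $m$ let $A_m$ and $G_m$ be the sums of the weights of the paths whose last step is up and down, respectively ($A_0=0$). The level-$m$ part of $T$ is $e_2^{r_m}\ell_m(A_m+\frac{G_m}{m+1},G_m)$. Put $c_m=(\tau+1)K_m$. Then
\[
(\zeta;T)=\sum_{K_m>0}c_me_2^{r_m}[m\,|\,1;u_m,v_m],\qquad u_m=\frac1{c_m}\Bigl(A_m+\frac{G_m}{m+1}\Bigr),\quad v_m=\frac{G_m}{c_m}.
\]
Each of $c_mu_m$ and $c_mv_m$ is a sum of at most $K_m$ numbers from the interval that contains the path weights, because this interval contains $0$. Dividing by $(\tau+1)K_m$, we get $u_m,v_m\in[-\frac14,\frac12]$ for $\tau\ge2$ and $u_m,v_m\in[-\frac14,\frac34]$ for $\tau=1$.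

We check $1+u_m\le(m+1)(1+v_m)$. For $m=0$ it is an equality, and for $m\ge2$ it follows from $\frac74\le\frac94$. Let $m=1$. For $\tau\ge2$, $1+u_1\le\frac32\le2(1+v_1)$. For $\tau=1$, either $j=0$ and $(u_1,v_1)=(\frac u2,0)$, where $1+\frac u2\le2$; or $j=2$ and $(u_1,v_1)=(\frac b4,\frac b2)$, where $1+\frac b4\le2+b$ because $b\ge-\frac12$. So $(u_m,v_m)\in\Pi_m$ for all $m$, and every term is of type (P1), except a term with $m=0$ and $u_0<0$. In that case, changing the last step $1\to0$ of a path into $1\to2$ is injective, so $c_2\ge c_0$, and $r_0=r_2+1$. The terms of levels $0$ and $2$ together equal $c_0e_2^{r_2}$ times a pair of type (P2) plus $(c_2-c_0)e_2^{r_2}$ times a pair of type (P1).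
\end{proof}

The factor $\tau+1$, the full share of the symbol $0$ from Lemma~\ref{lem:modes}, is what brings the ends up to $-\frac14$.

\section{Good polynomials}\label{sec:good}

After a symbol $2$, a run depends on the state only through $K$, by \eqref{eq:fII} and \eqref{eq:OII}. The next definition collects what is needed of $K$ for those pairs, and for the pair $\mu(\overline K)$ seen by a hub after a state $(0;K)$, to lie in $\mathcal Q$.

\begin{definition}
A polynomial $K$ is \emph{good} if the four pairs
\[
\mu(\overline K),\qquad \mu(zK),\qquad Q_K\mathbf a+\mu(z\overline K),\qquad e_2(K+\overline K)\mathbf a+\mu(z^2K)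
\]
lie in $\mathcal Q$.
\end{definition}

\begin{lemma}\label{lem:goodbasic}
Sums and $\mathcal S$-multiples of good polynomials are good. If $K$ is good, then $K+\overline K\in\mathcal S$, $Q_K\in\mathcal S$, and $y\overline K$ is good. Every element of $\mathcal S$ is good.
\end{lemma}

\begin{proof}
The four pairs are linear in $K$ over symmetric polynomials. The polynomials $K+\overline K$ and $Q_K$ are the first components of the first two pairs. For $\widetilde K=y\overline K$ we have $\overline{\widetilde K}=zK$, $z\widetilde K=e_2\overline K$, $Q_{\widetilde K}=e_2(K+\overline K)$ and $\widetilde K+\overline{\widetilde K}=Q_K$, so its four pairs are $\mu(zK)$, $e_2\mu(\overline K)$, $e_2(K+\overline K)\mathbf a+\mu(z^2K)$ and $e_2[Q_K\mathbf a+\mu(z\overline K)]$. For $K=1$ the pairs are $[0\,|\,2;1,1]$, $\mathbf c$, $(2e_1;e_1+z)=[1\,|\,2;2,1]$ and $\boldsymbol\kappa$, all in $\mathcal Q$; so $1$ and its $\mathcal S$-multiples are good.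
\end{proof}

\begin{lemma}\label{lem:good}
If $p,q\ge0$ and $p\le(k+1)q$, then $K=\ell_k(p,q)$ is good.
\end{lemma}

\begin{proof}
For $k=0$, $K\in\mathcal S$. Let $k\ge1$, and put $N=p+q$, $Y=\frac{(k+1)q-p}k\ge0$, $\widehat Y=\frac{(k+1)p-q}k$. Then $Y+\widehat Y=N$ and $q=\frac{kY+p}{k+1}$.

\emph{First pair.} $\mu(\overline K)=[k\,|\,N;q,p]$. Both ends lie in $[0,N]$, which gives (Q1) and (Q3), and (Q2) is the hypothesis $p\le(k+1)q$.

\emph{Second pair.} By \eqref{eq:z}, $\mu(zK)=p[k+1\,|\,1;1,0]+e_2Y[k-1\,|\,1;\frac1{k+1},\frac k{k+1}]$, which lies in $\mathcal Q$ by \eqref{eq:basic}. In particular $Q_K=ph_{k+1}+e_2Yh_{k-1}$.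

\emph{Third pair.} By \eqref{eq:z}, $z\overline K=\ell_{k+1}(q,0)+e_2\ell_{k-1}(\frac{\widehat Y}{k+1},\frac{k\widehat Y}{k+1})$. Therefore
\[
Q_K\mathbf a+\mu(z\overline K)=[k+1\,|\,N;N,p]+e_2[k-1\,|\,N;p',q'],
\]
with $p'=Y+\frac{\widehat Y}{k+1}=\frac{k+2}{k+1}q$ and $q'=Y+\frac{k\widehat Y}{k+1}=N-\frac{\widehat Y}{k+1}$. The first term is in $\mathcal Q$ since $0\le p\le N$. For the second, $0\le p'\le\frac32N$, and $-\frac Nk\le\widehat Y\le\frac{k+1}kN$ gives $0\le N-\frac Nk\le q'\le N+\frac N{k(k+1)}\le\frac32N$. Condition (Q2) holds because $kp'-q'=(k-1)Y\ge0$. Condition (Q3) concerns $k=2$, where $q'\ge\frac N2$ and so $p'\le\frac32N\le N+2q'$.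

\emph{Fourth pair.} Use \eqref{eq:zz} and $K+\overline K=Nh_k$. Levels $k+2$ and $k-2$ give $p[k+2\,|\,1;1,0]$ and $e_2^2Y[k-2\,|\,1;\frac1k,\frac{k-1}k]$, in $\mathcal Q$ by \eqref{eq:basic}. Level $k$ gives $e_2[k\,|\,w;p'',q'']$. The ends of the middle term of \eqref{eq:zz} add up to $\frac{Y-p}{k+1}$, so $w=N+\frac{Y-p}{k+1}=p+Y$, and
\[
p''=N+\tfrac Y{k+1}-\tfrac p{(k+1)(k+2)}=w+\tfrac p{k+2},\qquad q''=N-\tfrac p{k+2}=w-\tfrac Y{k+1}+\tfrac p{(k+1)(k+2)} .
\]
Since $0\le p,Y\le w$, we get $w\le p''\le\frac43w$ and $\frac12w\le q''\le\frac76w$. Then $q''\le2p''$ gives (Q2), and $p''\le w+2q''$ gives (Q3).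
\end{proof}

\section{Leaving a hub}\label{sec:leave}

The next lemma shows that $\mathcal P$ is small enough. It treats the quantities in \eqref{eq:fI}, \eqref{eq:OI} and state (i) from which all others are built.

\begin{lemma}\label{lem:leave}
Let $(\zeta;T)\in\mathcal P$, and define $E,s,L,O_1,O_2$ as in Section~\ref{sec:transfer}. Then $\zeta,s\in\mathcal S$; the polynomials $E$ and $L$ are good; and the pairs $J=(s;\overline E)$, $O_1$ and $O_2$ lie in $\mathcal Q$.
\end{lemma}

\begin{proof}
All these quantities are linear in $(\zeta;T)$ over symmetric polynomials. We prove every claim for a single pair $[j\,|\,1;u,v]$ with $(u,v)\in\Pi_j$, except the claim on $O_2$ when $j=0$ and $u<0$; that claim is then proved for the generators (P2).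

Put $U=1+u$, $V=1+v$, $\lambda=1+u+v$. Then $\zeta=h_j$, $s=\lambda h_j$ and $E=\ell_j(U,V)$. For $j\ge1$ put
\[
a=u-\tfrac v{j+1},\qquad Y=\tfrac{(j+1)V-U}j=\lambda-\tfrac{j+1}ja,\qquad U'=\tfrac{j\lambda+Y}{j+1}=\lambda-\tfrac aj,\qquad V'=\tfrac{\lambda+jY}{j+1}=\lambda-a .
\]
The definition of $\Pi_j$ gives $\lambda\ge\frac12$, $U,V\ge\frac34$, $U\le(j+1)V$ and $Y\ge0$; hence $U',V'\ge0$ and $jV'-U'=(j-1)Y\ge0$. Moreover
\begin{equation}\label{eq:facts}
U,\ V,\ U',\ V'\le\tfrac32\lambda .
\end{equation}
Indeed, the differences $\frac32\lambda-U$, $\frac32\lambda-V$, $\frac32\lambda-U'$, $\frac32\lambda-V'$ have the form $\frac12+\alpha u+\beta v$ with $(\alpha,\beta)$ equal to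
\[
\bigl(\tfrac12,\tfrac32\bigr),\qquad\bigl(\tfrac32,\tfrac12\bigr),\qquad\bigl(\tfrac12+\tfrac1j,\ \tfrac12-\tfrac1{j(j+1)}\bigr),\qquad\bigl(\tfrac32,\ \tfrac12-\tfrac1{j+1}\bigr).
\]
In each case $\alpha,\beta\ge0$ and $\alpha+\beta\le2$, so $u,v\ge-\frac14$ makes the difference nonnegative. For the first two differences at $u=v=-\frac14$ there is equality, so the constant $-\frac14$ cannot be lowered here.

\emph{$\zeta$, $s$, $E$.} We have $\zeta,s\in\mathcal S$ since $\lambda>0$, and $E$ is good by Lemma~\ref{lem:good} since $U\le(j+1)V$.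

\emph{$L$.} By \eqref{eq:y}, $ys=\ell_{j+1}(0,\lambda)+e_2\ell_{j-1}(\frac{j\lambda}{j+1},\frac\lambda{j+1})$. Adding $zE$ from \eqref{eq:z} gives $L=\ell_{j+1}(U,\lambda)+e_2\ell_{j-1}(U',V')$, with no second term for $j=0$. Lemma~\ref{lem:good} applies to both terms, since $U\le\frac32\lambda\le(j+2)\lambda$ and $U'\le jV'$.

\emph{$J$.} Here $J=[j\,|\,\lambda;V,U]$. Condition (Q1) is \eqref{eq:facts}, (Q2) is $U\le(j+1)V$, and (Q3) holds because $\lambda+2U-V=3U-1>0$.

\emph{$O_1$.} By \eqref{eq:y}, $yT=\ell_{j+1}(0,v)+e_2\ell_{j-1}(a,\frac aj)$. Since $\lambda-v=U$,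
\[
O_1=[j+1\,|\,\lambda;\lambda,U]+e_2[j-1\,|\,\lambda;V',U'],
\]
with no second term for $j=0$. For the first term, $0\le U\le\frac32\lambda\le(j+2)\lambda$ gives (Q1) and (Q2), and $\lambda\le\lambda+2U$ is (Q3). For the second, (Q1) is \eqref{eq:facts}, (Q2) is $U'\le jV'$, and (Q3) concerns $j=2$, where $U'\ge\frac23\lambda$ and so $V'\le\frac32\lambda\le\lambda+2U'$.

\emph{$O_2$ for $j\ge1$.} By \eqref{eq:zz} applied to $E$, whose middle term has ends adding up to $\frac{Y-U}{j+1}=\frac{v-u}j$,
\begin{equation}\label{eq:O2}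
O_2=U[j+2\,|\,1;1,0]+e_2[j\,|\,w;p,q]+e_2^2Y\bigl[j-2\,\big|\,1;\tfrac1j,\tfrac{j-1}j\bigr],
\end{equation}
where $w=2\lambda+\frac{v-u}j$, $p=w+\frac U{j+2}$, $q=2\lambda-\frac U{j+2}$, and the last term is absent for $j=1$. The outer terms lie in $\mathcal Q$ by \eqref{eq:basic}. For the middle term we need three estimates. First,
\[
\tfrac w2-\tfrac U{j+2}=\bigl(1-\tfrac1{j+2}\bigr)+\bigl(1-\tfrac1{2j}-\tfrac1{j+2}\bigr)u+\bigl(1+\tfrac1{2j}\bigr)v\ge\tfrac23-\tfrac24>0,
\]
because the coefficients of $u$ and $v$ are nonnegative with sum less than $2$. So $0<w\le p\le\frac32w$. Second, $\frac U{j+2}\le\frac\lambda2$ by \eqref{eq:facts}, so $q\ge\frac32\lambda>0$ and $p\le w+2q$, which is (Q3). Third,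
\[
\tfrac32w-q=\bigl(1+\tfrac1{j+2}\bigr)+\bigl(1-\tfrac3{2j}+\tfrac1{j+2}\bigr)u+\bigl(1+\tfrac3{2j}\bigr)v .
\]
For $j\ge2$ the coefficients of $u$ and $v$ are nonnegative with sum at most $\frac94$, so this is at least $1-\frac9{16}>0$. For $j=1$ it equals $\frac43-\frac u6+\frac52v\ge\frac43-\frac14-\frac58>0$, using $u\le\frac32$. Hence $q\le\frac32w\le2p$, which completes (Q1) and gives (Q2).

\emph{$O_2$ for $j=0$.} Let $u=v=t$, so $s=1+2t$ and $E=1+t$. Since $z^2=\ell_2(1,0)-\frac12e_2$,
\begin{equation}\label{eq:O20}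
O_2=(1+t)[2\,|\,1;1,0]+e_2\bigl[0\,\big|\,1+3t;\tfrac{3+7t}2,\tfrac{3+7t}2\bigr].
\end{equation}
Here $\frac32(1+3t)-\frac{3+7t}2=t$. So $O_2\in\mathcal Q$ for $t\ge0$, while for $t<0$ the second term violates (Q1).

\emph{$O_2$ for a generator} (P2). Add \eqref{eq:O2} for $[2\,|\,1;u,v]$ and $e_2$ times \eqref{eq:O20}. All terms of positive level lie in $\mathcal Q$ as shown. The two terms of level $0$ add up to $e_2^2[0\,|\,w_0;c,c]$ with $w_0=1+3t+Y$ and $c=\frac{3+7t+Y}2$, where $Y=1+\frac32v-\frac12u\ge1-\frac38-\frac38=\frac14$. Then $c>0$ and $\frac32w_0-c=t+Y\ge0$, so (Q1) holds.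
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Call a state $(g;G)$ \emph{sound} if $g\in\mathcal S$, $(g+G+\overline G;\,g+\overline G)\in\mathcal Q$, and $K=g+G$ is good. If $K$ is good, then $(0;K)$ is sound, because its pair is $\mu(\overline K)$.

\begin{lemma}\label{lem:state}
If a sound state is followed by any string $\sigma$ of legless positions of classes $\pm$ and $2$ and then by a hub, then at that hub $(W;X)\in\mathcal Q$ and $X^{(2)}\in\mathcal S$.
\end{lemma}

\begin{proof}
We use induction on the length of $\sigma$ and the formulas of Section~\ref{sec:transfer}. If $\sigma$ is empty, the claim is the definition of soundness, with $X^{(2)}=g$. If $\sigma$ begins with $2$, then $(W;X)$ is $e_2g\boldsymbol\varepsilon$ or $0$, and $X^{(2)}=0$. Otherwise $\sigma$ begins with a maximal run of length $m\ge1$. By \eqref{eq:fII} and Lemma~\ref{lem:goodbasic}, $f_1'=0$, $f_2'$, $f_3'$, $f_4'$ are good, and by \eqref{eq:rec2} so is every $f_m'$ with $m\ge1$. If the hub follows the run, then $X^{(2)}=f_m'+\overline{f_m'}\in\mathcal S$.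 In \eqref{eq:OII}, $O_1'$ is the second pair of $K$, $O_2'$ is an $\mathcal S$-multiple of $\mathbf a$, $O_3'$ is $e_2$ times the third pair, and $O_4'$ is $e_2$ times the fourth pair plus $e_2^2(K+\overline K)\mathbf a$. So $O_1',\dots,O_4'\in\mathcal Q$, and \eqref{eq:rec3} gives $O_m'\in\mathcal Q$ for all $m\ge1$. If a $2$ follows the run, the new state $(0;e_2f_m')$ is sound and the remaining string is shorter.
\end{proof}

\begin{lemma}\label{lem:segment}
Suppose the outgoing data at a hub satisfy either $(\zeta;T)\in\mathcal P$ and $\eta=0$, or $\zeta=T=0$ and $\eta\in\mathcal S$. Then at the next hub $(W;X)\in\mathcal Q$ and $X^{(2)}\in\mathcal S$.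
\end{lemma}

\begin{proof}
In the second case the state $(\eta;0)$ is sound: its pair is $\eta\mathbf a$, and $K=\eta\in\mathcal S$ is good. Lemma~\ref{lem:state} applies. In the first case let the string between the hubs begin with a maximal run of length $n\ge0$, and use Lemma~\ref{lem:leave}.

Let $n=0$. If the hub follows, $(W;X)=s\mathbf a\in\mathcal Q$ and $X^{(2)}=s\in\mathcal S$. If a $2$ follows, the state $(e_2\zeta;e_2T)$ has $g=e_2\zeta\in\mathcal S$, pair $e_2J\in\mathcal Q$ and $K=e_2E$ good. It is sound, and Lemma~\ref{lem:state} applies.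

Let $n\ge1$. Since $E$, $L$ and $s$ are good, \eqref{eq:fI} and Lemma~\ref{lem:goodbasic} show that $f_1,\dots,f_4$ are good, and by \eqref{eq:rec2} so is $f_n$. If a $2$ follows, the state $(0;e_2f_n)$ is sound. If the hub follows, $X^{(2)}=f_n+\overline f_n\in\mathcal S$. We have $O_1,O_2\in\mathcal Q$, so $W_2\in\mathcal S$; and $Q_E\in\mathcal S$, $\mu(\overline E)\in\mathcal Q$ because $E$ is good. By \eqref{eq:OI}, $O_3$ and $O_4$ are $\mathcal S$-combinations of $\mathbf a,\mathbf c,\boldsymbol\kappa,\mu(\overline E)$, so they lie in $\mathcal Q$, and \eqref{eq:rec3} gives $O_n\in\mathcal Q$.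
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:goal} and Theorem~\ref{thm:main}]
For a single vertex $R=1$. Otherwise $v_1$ and $v_k$ are hubs. Fix classes and modes. At the first hub $W=X=X^{(2)}=1$, so $(W;X)=\mathbf a\in\mathcal Q$ and $X^{(2)}\in\mathcal S$. Suppose these two properties hold at some hub. In mode $\mathsf B$ the outgoing data are $\zeta=T=0$ and $\eta=X^{(2)}\in\mathcal S$; in the other modes $\eta=0$ and $(\zeta;T)\in\mathcal P$ by Lemma~\ref{lem:hub}. By Lemma~\ref{lem:segment} the two properties hold at the next hub. At the last hub, $Z=\eta\in\mathcal S$ in mode $\mathsf B$, and $Z=s\in\mathcal S$ by Lemma~\ref{lem:leave} in the other modes. So every $Z$ lies in $\mathcal S$, and $R(y)R(z)\in\mathcal S$. By Lemma~\ref{lem:S}(c), $r_{j-1}r_{j+1}\le r_j^2$ for all $j$, and $r_j=d_{n-j}$.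
\end{proof}

The shape of the tree enters in two places. Leaves make hubs unconstrained, so that three polynomials carry all information across a hub; and the legless vertices lie on one path, so that the words can be read from left to right.

\section{Forests, extra edges and real roots}\label{sec:strong}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
\emph{Extra edges.} Vertices outside $H$ have the same closed neighborhoods in $F$ and in $G$. Each $v\in H$ has an attached leaf $w$, which is not a spine vertex and so is not in $H$; thus $N[w]=\{w,v\}\subseteq N[v]$ in both graphs. A set $C$ that does not contain $N[w]$ does not contain $N[v]$. So in both graphs the complements of dominating sets are the sets containing no $N[w]$ with $w\notin H$, and $D(G;x)=D(F;x)$.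

\emph{Inequalities.} A set dominates $F$ if and only if its trace on each component $F_i$ dominates $F_i$, so $R_F=\prod_iR_{F_i}$. By Proposition~\ref{prop:goal} and Lemma~\ref{lem:S}(b), $R_F(y)R_F(z)=\prod_iR_{F_i}(y)R_{F_i}(z)\in\mathcal S$. For $0\le i<j\le n$ apply Lemma~\ref{lem:S}(c) with $a=n-j$ and $b=n-i$: this gives $d_jd_i\le d_{j-1}d_{i+1}$. For other $i<j$ the left side is $0$. A superset of a dominating set is dominating, so $d_j>0$ implies $d_{j+1}>0$ for $j<n$, and there are no internal zeros.

\emph{Roots.} By Example~\ref{ex:P5}, $D(P_5;x)=x^2(x^3+5x^2+8x+3)$. A real cubic $x^3+bx^2+cx+d$ has a non-real root if its discriminant $18bcd-4b^3d+b^2c^2-4c^3-27d^2$ is negative. Here it equals $2160-1500+1600-2048-243=-31$.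
\end{proof}

\begin{remark}
Theorem~\ref{thm:strong} covers a cycle with pendant leaves in which two adjacent cycle vertices both bear leaves: deleting the edge between them leaves a caterpillar whose end spine vertices form $H$. The hypothesis that the vertices of $H$ bear leaves is needed for $D(G;x)=D(F;x)$: joining $v_1$ and $v_3$ in $T(0,0,0)$ changes $x+3x^2+x^3$ into $3x+3x^2+x^3$.
\end{remark}

\begin{thebibliography}{9}
\bibitem{DHP} Alina Du, Steven Heilman, Greta Panova, \emph{Trees and Graphs with Non Log-concave Dominating Set Sequence via AI Tools}, arXiv:2605.02193 (2026).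
\end{thebibliography}
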